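\title{Superexponentially many values of the chromatic polynomial at a fixed point}

\begin{abstract}
For a complex number $q$, let $\mathsf S_n(q)$ be the set of values taken at $q$ by the chromatic polynomials of graphs on $n$ vertices. We prove that $|\mathsf S_n(-1)|$ grows superexponentially in $n$, which settles a conjecture from a paper of Miyazaki, Pohoata and Zheng. A short elementary argument gives $|\mathsf S_n(-1)|\ge n^{(1/16-o(1))n}$. A second construction, which writes the value of the chromatic polynomial as a $p$-adic expansion with freely chosen digits, gives $\log|\mathsf S_n(q)|\ge n\log n-n\log\log n-O_q(n)$ for every complex $q\notin\{0,1,2,\dots\}$. This is sharp to leading order for rational $q$, and it shows that $|\mathsf S_n(q)|$ is superexponential exactly when $q$ is not a nonnegative integer.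
\end{abstract}

\section{The evaluation spectrum}\label{sec:intro}

All graphs are finite, simple and undirected. The \emph{chromatic polynomial} of a graph $G$ is the unique polynomial $P_G\in\mathbb Z[x]$ such that, for every positive integer $x$, the number $P_G(x)$ counts the proper $x$-colorings of $G$, that is, the maps from $V(G)$ to $\{1,\dots,x\}$ that give adjacent vertices different colors. For a complex number $q$ and a positive integer $n$, the \emph{evaluation spectrum} is
\[
\mathsf S_n(q)=\{P_G(q): |V(G)|=n\}.
\]
Its size measures how well the single number $P_G(q)$ tells graphs on $n$ vertices apart. We call a sequence $(s_n)$ \emph{superexponential} if for every $C>1$ one has $s_n\ge C^n$ for all large $n$; equivalently, $s_n^{1/n}\to\infty$.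

At nonnegative integers the spectrum is small. We have $\mathsf S_n(0)=\{0\}$ and $\mathsf S_n(1)\subseteq\{0,1\}$. The number $P_G(2)$ is $2^c$ if $G$ is bipartite with $c$ components and $0$ otherwise, so $|\mathsf S_n(2)|\le n+1$. For every integer $q\ge0$, a count of colorings lies in $\{0,1,\dots,q^n\}$, so
\begin{equation}\label{eq:integer}
|\mathsf S_n(q)|\le q^n+1\qquad(q\in\mathbb Z_{\ge0}).
\end{equation}
In the other direction, it is known that $|\mathsf S_n(q)|$ grows at least exponentially for every real $q\notin\{0,1,2\}$.

The point $q=-1$ leaves more room. By Stanley's theorem, $|P_G(-1)|$ is the number of acyclic orientations of $G$, which is largest for the complete graph, so $|\mathsf S_n(-1)|\le|P_{K_n}(-1)|=n!$. For instance, the four graphs on three vertices give $\mathsf S_3(-1)=\{-1,-2,-4,-6\}$. There are at least $2^{\binom n2}/n!$ graphs on $n$ vertices up to isomorphism, far more than the $n!$ available values, and one would guess that they realize many of these values. The following conjecture is posed in \cite{MPZ}: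
\begin{quote}
\emph{The sequence $|\mathsf S_n(-1)|$ is superexponential.}
\end{quote}
We prove it in two ways. The first proof is short and self-contained.

\begin{theorem}\label{thm:short}
If $m,k\ge1$ and $n=m+2k+2$, then $|\mathsf S_n(-1)|\ge(\lfloor\sqrt m\rfloor-1)^{k/2}$. Consequently $|\mathsf S_n(-1)|\ge n^{(1/16-o(1))n}$, and the conjecture holds.
\end{theorem}

The second proof gives $|\mathsf S_n(-1)|=n^{(1-o(1))n}$, which matches $n!$ to leading logarithmic order, and it applies at every point where \eqref{eq:integer} does not. Here $\log$ is the natural logarithm, asymptotic statements refer to $n\to\infty$, and the constant in $O_q$ depends only on $q$.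

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every complex $q\notin\{0,1,2,\dots\}$,
\[
\log|\mathsf S_n(q)|\ge n\log n-n\log\log n-O_q(n).
\]
\item[(b)] If $q$ is algebraic of degree $D$, then $\log|\mathsf S_n(q)|\le D\,n\log n+O_q(n)$. In particular $\log|\mathsf S_n(q)|\sim n\log n$ for every rational $q\notin\mathbb Z_{\ge0}$, and
\[
n\log n-n\log\log n-O(n)\le\log|\mathsf S_n(-1)|\le\log n!=n\log n-n+O(\log n).
\]
\item[(c)] The sequence $|\mathsf S_n(q)|$ is superexponential if and only if $q\notin\mathbb Z_{\ge0}$.
\end{enumerate}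
\end{theorem}

The difficulty is to find many graphs whose chromatic polynomials can be computed and whose values can be proved distinct. The easiest computable family fails. Build a graph one vertex at a time, joining the $i$th vertex to a clique of $d_i$ earlier vertices (these are the chordal graphs). In any order-respecting coloring the $i$th vertex has $x-d_i$ colors available, so $P_G(x)=\prod_{i=1}^n(x-d_i)$. There are superexponentially many sequences $(d_i)$, but the product sees only the multiset of the $d_i\in\{0,\dots,n-1\}$, and there are only $\binom{2n-1}{n}<4^n$ multisets. A superexponential bound needs a value that remembers the \emph{order} of the choices. In Section~\ref{sec:short} the choices are remembered by a composition of M\"obius maps with disjoint images. In Sections~\ref{sec:padic}--\ref{sec:finish} they are remembered as digits of a $p$-adic expansion. Section~\ref{sec:upper} contains the upper bounds.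

\medskip\noindent\textbf{Conventions.}
We write $(x)_m=x(x-1)\cdots(x-m+1)=P_{K_m}(x)$, and $\mathbf 1[\cdot]$ is $1$ or $0$ according to whether the statement in brackets holds. Two polynomials in $\mathbb Z[x]$ that agree at all large integers are equal. Hence we may count $x$-colorings for a large integer $x$ and then substitute for $x$ a complex or $p$-adic number. Adding an isolated vertex multiplies $P_G(q)$ by $q$, so
\begin{equation}\label{eq:mono}
|\mathsf S_n(q)|\le|\mathsf S_{n+1}(q)|\qquad(q\ne0).
\end{equation}

\section{A ratio that remembers its history}\label{sec:short}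

To break the symmetry of $\prod(x-d_i)$, we attach each new vertex $w_i$ to a set that is \emph{not} a clique: besides part of a clique $Q$, it contains two nonadjacent vertices $r$ and $v_i$. The number of colors available to $w_i$ then depends on whether $r$ and $v_i$ have the same color. Placing the $v_i$ on a path makes this one bit of information evolve from step to step.

Fix $m,k\ge1$ and integers $e_1,\dots,e_k\in\{2,\dots,m+2\}$. Let $H$ be the graph on $Q\cup\{r,v_0,\dots,v_k,w_1,\dots,w_k\}$ with the following edges and no others (see Figure~\ref{fig:H}):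
\begin{itemize}
\item $Q$ is a clique on $m$ vertices, in a fixed order;
\item $r$ and all $v_i$ are adjacent to every vertex of $Q$;
\item $v_0v_1\cdots v_k$ is a path;
\item $w_i$ has degree $e_i$: it is adjacent to $r$, to $v_i$, and to the first $e_i-2$ vertices of $Q$.
\end{itemize}
Let $G=H+rv_k$, which has $n=m+2k+2$ vertices. Let $G'$ be obtained from $H$ by identifying $r$ with $v_k$ and merging parallel edges; it has $n-1$ vertices.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt}]
\node (v0) at (0,2) {$v_0$}; \node (v1) at (1.5,2) {$v_1$};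
\node (v2) at (3,2) {$v_2$}; \node (v3) at (4.5,2) {$v_3$};
\node (w1) at (1.5,1) {$w_1$}; \node (w2) at (3,1) {$w_2$}; \node (w3) at (4.5,1) {$w_3$};
\node[inner sep=3pt] (r) at (3,0) {$r$};
\draw (v0)--(v1)--(v2)--(v3);
\draw (v1)--(w1)--(r); \draw (v2)--(w2)--(r); \draw (v3)--(w3)--(r);
\draw[dashed] (r) .. controls (5.8,0) and (5.8,1.7) .. (v3);
\end{tikzpicture}
\caption{The graph $H$ for $k=3$, drawn without the clique $Q$. The vertices $r,v_0,\dots,v_3$ are joined to all of $Q$, and $w_i$ is joined to the first $e_i-2$ vertices of $Q$. The graph $G$ adds the dashed edge $rv_3$; the graph $G'$ identifies $r$ with $v_3$.}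
\label{fig:H}
\end{figure}

Let $x$ be a large integer and $0\le i\le k$. Fix a proper coloring of $Q\cup\{r,v_i\}$, and count its extensions to a proper coloring of the subgraph of $H$ induced by $Q\cup\{r,v_0,\dots,v_i,w_1,\dots,w_i\}$. Call this number $U_i$ if $r$ and $v_i$ have unequal colors and $E_i$ if they have equal colors. These numbers are well defined, because two colorings of $Q\cup\{r,v_i\}$ of the same type differ by a permutation of the colors. For $i=0$ nothing is left to color, so $U_0=E_0=1$.

Let $i\ge1$. The color of $v_{i-1}$ is one of the $x-m$ colors not used on $Q$, and it differs from that of $v_i$. If $r$ and $v_i$ have unequal colors, then $v_{i-1}$ takes the color of $r$ or one of $x-m-2$ other colors, and $w_i$ sees $e_i$ distinct colors. If they have equal colors, then each of the $x-m-1$ colors allowed for $v_{i-1}$ differs from that of $r$, and $w_i$ sees $e_i-1$ distinct colors. Thus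
\begin{equation}\label{eq:rec}
U_i=(x-e_i)\bigl(E_{i-1}+(x-m-2)U_{i-1}\bigr),\qquad E_i=(x-e_i+1)(x-m-1)U_{i-1}.
\end{equation}
In particular $U_i$ and $E_i$ are polynomials in $x$. In $G$ the set $Q\cup\{r,v_k\}$ is a clique on $m+2$ vertices, and colorings of $G'$ are the colorings of $H$ in which $r$ and $v_k$ agree, so
\begin{equation}\label{eq:PG}
P_G(x)=(x)_{m+2}\,U_k,\qquad P_{G'}(x)=(x)_{m+1}\,E_k.
\end{equation}
From now on $x=-1$, and \eqref{eq:rec} reads
\begin{equation}\label{eq:recminus}
U_i=(e_i+1)\bigl((m+3)U_{i-1}-E_{i-1}\bigr),\qquad E_i=e_i(m+2)U_{i-1}.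
\end{equation}
The state $(U_i,E_i)$ is best followed through the ratio $t_i=E_i/U_i$.

\begin{lemma}\label{lem:ratio}
We have $U_i>0$ for all $i$, $t_0=1$, and for $1\le i\le k$
\begin{equation}\label{eq:t}
t_i=\frac{e_i}{e_i+1}\cdot\frac{m+2}{m+3-t_{i-1}}\in I_{e_i},\qquad\text{where}\quad I_e=\Bigl(\frac e{e+1}\cdot\frac{m+2}{m+3},\ \frac e{e+1}\Bigr].
\end{equation}
If $(e+1)^2\le m+3$, then $I_e$ lies entirely to the left of $I_{e+1}$.
\end{lemma}

\begin{proof}
Suppose that $U_{i-1}>0$ and $t_{i-1}\in(0,1]$, as is the case for $i=1$. Then $m+3-t_{i-1}\in[m+2,m+3)$, and \eqref{eq:recminus} gives $U_i=(e_i+1)(m+3-t_{i-1})U_{i-1}>0$. Dividing $E_i$ by $U_i$ gives the formula for $t_i$. Its second factor lies in $\bigl(\frac{m+2}{m+3},1\bigr]$, so $t_i\in I_{e_i}\subseteq(0,1]$, and the induction continues. The interval $I_e$ lies to the left of $I_{e+1}$ when $\frac e{e+1}\le\frac{e+1}{e+2}\cdot\frac{m+2}{m+3}$. With $u=(e+1)^2$ this reads $(u-1)(m+3)\le u(m+2)$, that is, $u\le m+3$.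
\end{proof}

This is the role of the large clique. It squeezes the influence of the past, which enters through $t_{i-1}$, into an interval of length less than $1/(m+3)$, while the points $e/(e+1)$ have gaps of order $1/e^2$. For $e$ up to about $\sqrt m$ the last choice can therefore be read off from $t_i$, and the past is still there, at a finer scale.

\begin{example}\label{ex:m6}
The intervals $I_2,I_3$ first satisfy the condition of Lemma~\ref{lem:ratio} at $m=6$, where $I_2=(\frac{16}{27},\frac23]$ and $I_3=(\frac23,\frac34]$. Take $k=2$ and $e_1,e_2\in\{2,3\}$. Then $t_1=\frac{e_1}{e_1+1}$, and $\frac{8}{9-t_1}$ equals $\frac{24}{25}$ for $e_1=2$ and $\frac{32}{33}$ for $e_1=3$. For $(e_1,e_2)=(2,2),(3,2),(2,3),(3,3)$ we get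
\[
t_2=\tfrac{16}{25},\ \tfrac{64}{99}\in I_2,\qquad t_2=\tfrac{18}{25},\ \tfrac{8}{11}\in I_3 .
\]
The interval reveals $e_2$, and the position inside it reveals $e_1$. Order matters already for $G$ alone: $U_2=4\cdot\frac{25}3\cdot24=800$ for $(2,3)$ and $U_2=3\cdot\frac{33}4\cdot32=792$ for $(3,2)$, so these two graphs on $12$ vertices have $8!\cdot800$ and $8!\cdot792$ acyclic orientations.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:short}]
Let $J=\lfloor\sqrt m\rfloor$. If $J=1$ the bound is $0$, so let $J\ge2$. For $2\le e<J$ we have $(e+1)^2\le m$, so by Lemma~\ref{lem:ratio} the intervals $I_2,\dots,I_J$ are arranged from left to right and are pairwise disjoint. Restrict to the $(J-1)^k$ sequences with all $e_i\in\{2,\dots,J\}$. The number $t_i$ determines $e_i$ as the index of the interval that contains it, and then \eqref{eq:t} determines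
\[
t_{i-1}=m+3-\frac{e_i(m+2)}{(e_i+1)\,t_i}.
\]
Descending from $i=k$ to $i=1$, we see that $t_k$ determines the whole sequence.

By \eqref{eq:PG}, $P_G(-1)=(-1)_{m+2}U_k\ne0$ and $P_{G'}(-1)/P_G(-1)=-t_k/(m+2)$. So distinct sequences give distinct pairs $(P_G(-1),P_{G'}(-1))$ in $\mathsf S_n(-1)\times\mathsf S_{n-1}(-1)$, and by \eqref{eq:mono}
\[
(J-1)^k\le|\mathsf S_n(-1)|\,|\mathsf S_{n-1}(-1)|\le|\mathsf S_n(-1)|^2 .
\]
For large $n$ take $k=\lfloor n/4\rfloor$ and $m=n-2k-2\ge n/2-2$. Then $\log(J-1)=(\frac12-o(1))\log n$ and $k/2=(\frac18-o(1))n$, which gives $|\mathsf S_n(-1)|\ge n^{(1/16-o(1))n}$. This exceeds $C^n$ for any fixed $C$ and large $n$.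
\end{proof}

\begin{remark}\label{rem:loss}
Since $k<n/2$ and $m<n$, the bound $(\lfloor\sqrt m\rfloor-1)^{k/2}$ never exceeds $n^{n/8}$. Compared with $n^n$, three factors of $2$ are lost in the exponent: each choice costs two vertices, it has only $\sqrt m$ options, and we recover a ratio of two values instead of one value. The construction for Theorem~\ref{thm:main}(a) removes all three losses.
\end{remark}

\section{Upper bounds}\label{sec:upper}

Integers of absolute value at most $n!$ number $O(n!)$; part (b) extends this count to number fields. We first bound the size of $P_G$ using the deletion--contraction formula $P_G=P_{G-e}-P_{G/e}$. Here $e$ is an edge of $G$, and $G/e$ is obtained by identifying its ends, deleting $e$ and merging parallel edges.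

\begin{lemma}\label{lem:size}
If $G$ has $n$ vertices, then $(-1)^nP_G(-t)$ is a polynomial in $t$ with nonnegative coefficients, and $|P_G(z)|\le\prod_{i=0}^{n-1}(|z|+i)\le(|z|+n)^n$ for every complex $z$.
\end{lemma}

\begin{proof}
Put $\widetilde P_G(t)=(-1)^{|V(G)|}P_G(-t)$. Since $G/e$ has one vertex fewer than $G$, deletion--contraction becomes $\widetilde P_G=\widetilde P_{G-e}+\widetilde P_{G/e}$. The edgeless graph has $\widetilde P(t)=t^n$, so induction on the number of edges shows that all coefficients of $\widetilde P_G$ are nonnegative. They are the absolute values of the coefficients of $P_G$, so $|P_G(z)|\le\widetilde P_G(|z|)$. Moreover $\widetilde P_{G-e}(t)\le\widetilde P_G(t)$ for $t\ge0$, so among graphs on $n$ vertices $\widetilde P_G(t)$ is largest for $K_n$, where it equals $t(t+1)\cdots(t+n-1)$.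
\end{proof}

\begin{proposition}\label{prop:upper}
If $q$ is algebraic of degree $D$, then $\log|\mathsf S_n(q)|\le D\,n\log n+O_q(n)$.
\end{proposition}

\begin{proof}
The values $P_G(q)$ lie in the field $K=\mathbb Q(q)$, which may be dense in $\mathbb C$, so a bound on $|P_G(q)|$ alone counts nothing. We clear denominators and bound all conjugates at once.

Let $a>0$ be the leading coefficient of the primitive integral minimal polynomial of $q$. Then $aq$ is an algebraic integer. If $P_G(x)=\sum_{i\le n}c_ix^i$, then $a^nP_G(q)=\sum_ic_ia^{n-i}(aq)^i$ is an algebraic integer in $K$. For each of the $D$ embeddings $\sigma:K\to\mathbb C$, Lemma~\ref{lem:size} gives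
\[
|\sigma(a^nP_G(q))|=a^n|P_G(\sigma(q))|\le\Lambda:=a^n(q^*+n)^n,
\]
where $q^*$ is the largest modulus of a conjugate of $q$. Map $K$ to $\mathbb R^D$ by its real embeddings and by the real and imaginary parts of one embedding from each complex conjugate pair. The numbers $a^nP_G(q)$ land in $[-\Lambda,\Lambda]^D$. The intervals $[-\Lambda+\frac j2,-\Lambda+\frac{j+1}2)$ with $0\le j\le\lfloor4\Lambda\rfloor$ cover $[-\Lambda,\Lambda]$, so at most $(4\Lambda+1)^D$ half-open cubes of side $\frac12$ cover the box. If two algebraic integers of $K$ land in one cube, then every conjugate of their difference has modulus at most $\sqrt{1/4+1/4}<1$. The norm of the difference, the product of these conjugates, is then a rational integer of modulus less than $1$. It is $0$, so the two numbers are equal. Hence $|\mathsf S_n(q)|\le(4\Lambda+1)^D$, and $\log\Lambda=n\log a+n\log n+n\log(1+q^*/n)\le n\log n+n\log a+q^*$.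
\end{proof}

\section{Passing to the $p$-adic numbers}\label{sec:padic}

For the lower bound we want $P_G(q)$ to be a sum of about $n$ terms of separated orders of magnitude, each carrying a digit with about $n$ options. A vertex with $s$ neighbors in a clique and one further neighbor contributes a factor $q-s$ or $q-s-1$. In the usual absolute value these are nearly equal when $s$ is large, and they separate nothing. In the $p$-adic absolute value, $q-s$ can be divisible by $p$ while $q-s-1$ is a unit, so a single vertex shifts the order of magnitude by a full factor $p$. The price is a supply of about $p$ clique vertices to adjust degrees modulo $p$, and it is paid once for the whole graph.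

\subsection{The reduction}
Let $p$ be a prime, $\mathbb Z_p$ the ring of $p$-adic integers, $\mathbb Q_p$ its field of fractions and $\nu$ the $p$-adic valuation, with $\nu(0)=\infty$. Recall that $\nu(\gamma\gamma')=\nu(\gamma)+\nu(\gamma')$ and $\nu(\gamma+\gamma')\ge\min(\nu(\gamma),\nu(\gamma'))$, with equality if $\nu(\gamma)\ne\nu(\gamma')$. The units of $\mathbb Z_p$ are the elements of valuation $0$, and $\mathbb Z_p/p\mathbb Z_p=\mathbb F_p$, so among any $p$ consecutive integers exactly one is congruent modulo $p$ to a given element of $\mathbb Z_p$. We use two textbook facts about a polynomial $f\in\mathbb Z[X]$.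
\begin{itemize}
\item \emph{Hensel's lemma.} A simple root of $f$ modulo $p$ lifts to a root of $f$ in $\mathbb Z_p$.
\item \emph{Chebotarev's density theorem} (a consequence). If $f$ is irreducible with Galois group $\Gamma$, then the set of primes $p$ for which $f$ has a root modulo $p$ has natural density equal to the proportion of elements of $\Gamma$ that fix some root of $f$.
\end{itemize}

\begin{lemma}\label{lem:embed}
Let $q\notin\mathbb Z_{\ge0}$ be algebraic. For all sufficiently large real $y$ there are a prime $p\in(y/2,y]$ and $\xi\in\mathbb Z_p\setminus\mathbb Z_{\ge0}$ such that $|\mathsf S_n(q)|=|\{P_G(\xi):|V(G)|=n\}|$ for all $n$.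
\end{lemma}

\begin{proof}
Let $f\in\mathbb Z[X]$ be the primitive minimal polynomial of $q$. The primes for which $f$ has a root modulo $p$ have density $\theta>0$, because the identity of $\Gamma$ fixes every root. By the prime number theorem, the number of such primes in $(y/2,y]$ is $(\theta/2+o(1))\,y/\log y$, which tends to infinity. So for large $y$ one of them, $p$, divides neither the leading coefficient nor the discriminant of $f$. Then $f$ modulo $p$ has the same degree as $f$ and no repeated root, so its root is simple and lifts to a root $\xi\in\mathbb Z_p$. As $f$ is irreducible over $\mathbb Q$, we have $\mathbb Q(q)\cong\mathbb Q[X]/(f)\cong\mathbb Q(\xi)$, which gives a field embedding $\mathbb Q(q)\to\mathbb Q_p$ with $q\mapsto\xi$. It is injective, fixes $\mathbb Q$, and sends $P_G(q)$ to $P_G(\xi)$. Both claims about $\xi$ follow.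
\end{proof}

For rational $q$ the polynomial $f$ is linear and has a root modulo every prime not dividing the denominator of $q$. Then $\xi=q$, and Bertrand's postulate supplies $p$. A reader interested only in $q=-1$ may take $\xi=-1$ and read everything below as a statement about divisibility of ordinary integers.

The next lemma is the uniqueness of base-$p$ expansions in the form that graphs produce.

\begin{lemma}\label{lem:digits}
Let $\alpha\in\mathbb Z_p$ with $\nu(\alpha)=1$, let $L\ge1$, and let $\mathcal D\subseteq\mathbb Z_p$ be a set whose elements are pairwise incongruent modulo $p$. Then the map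
\[
\mathcal D^L\to\mathbb Z_p,\qquad(c_0,\dots,c_{L-1})\mapsto\sum_{\mu=0}^{L-1}\alpha^\mu(\alpha-1)^{L-1-\mu}c_\mu
\]
is injective.
\end{lemma}

\begin{proof}
Let $(c_\mu)\ne(c'_\mu)$, and let $\mu_0$ be the least index with $c_{\mu_0}\ne c'_{\mu_0}$. In the difference of the two sums, the terms with $\mu<\mu_0$ vanish. The term with $\mu=\mu_0$ has valuation exactly $\mu_0$, since $\alpha-1\equiv-1$ and $c_{\mu_0}-c'_{\mu_0}$ are units. The later terms have valuation at least $\mu_0+1$. So the difference has valuation $\mu_0$ and is not zero.
\end{proof}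

\subsection{One selector}\label{sub:one}
A sum as in Lemma~\ref{lem:digits} arises when we sum over the color of a vertex $z$, the \emph{selector}, that is joined to all of a clique $Q$ except a subset $A$. Name each color used on $Q$ after the vertex that carries it, and call every other color \emph{out}. Then the color of $z$ is an element of $A$ or out. A vertex joined to $z$ and to a set $S\subseteq Q$ has $x-|S|$ colors available if the color of $z$ lies in $S$, and $x-|S|-1$ otherwise. The trace $S\cap A$ decides which states of the selector get which factor. The size $|S|$, adjusted using vertices of $Q\setminus A$, decides the residue of the factor modulo $p$.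

\begin{example}\label{ex:one}
Let $\xi=-1$ and $p=3$. Let $Q=A\sqcup F$ be a clique with $A=\{a_0,a_1\}$ and $|F|=3$, and join $z$ to all of $F$. A \emph{position vertex} $u$ is joined to $z$, $a_1$ and one vertex of $F$. A \emph{digit vertex} $w$ is joined to $z$ and to a set $T\subseteq Q$ of size $3$, whose trace $Y=T\cap A$ is any of the four subsets of $A$. Summing over the color of $z$, which is $a_0$, $a_1$, or one of $x-5$ out colors, we get
\[
P(x)=(x)_5\bigl[(x-3)\,c_0(x)+(x-2)\,c_1(x)+(x-5)(x-3)(x-4)\bigr],
\]
where $c_i(x)=x-3$ if $a_i\in Y$ and $c_i(x)=x-4$ otherwise. At $x=-1$ the first two terms form the sum of Lemma~\ref{lem:digits} with $L=2$, $\alpha=-3$ and $\mathcal D=\{-4,-5\}$, and the third term is $-120$ for every $Y$. Thus $P(-1)=120\,(120+4c_0+3c_1)$, and the second factor is $92,89,88,85$ for $Y=A,\{a_0\},\{a_1\},\emptyset$. Its residue modulo $3$, namely $2,2,1,1$, reveals $c_0$; its residue modulo $9$ then reveals $c_1$.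
\end{example}

Digit vertices are cheap: one of them makes a binary choice in every state at once, through the edges between $w$ and $A$. With $\ell$ of them each digit is one of $2^\ell$ products, so one can hope for about $p$ residues with $\ell=O(\log p)$. The expensive part is the list of positions. For $N$ digits we need the $N$ vertices of $A$ and $N-1$ position vertices, that is, two vertices per digit, and so at best $p^{n/2}$ values. Two selectors remove this factor $2$: their joint state ranges over $N^2$ pairs, while the two free parts of the clique have only $2N$ vertices.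

\section{Graphs with two selectors}\label{sec:two}

\subsection{The digit gadget}
Let $z_1,z_2$ be adjacent selectors whose colors $c_1,c_2$ range over $A=\{a_i\}$ and $B=\{b_j\}$, or are out. We want to prescribe the digit in each state $(a_i,b_j)$ independently. For row $i$ and a set $Y\subseteq B$, the natural attempt is a vertex $w$ joined to $z_1,z_2$ and to a set $T$ of size $h$ with trace $\{a_i\}\cup Y$. With $\beta=x-h$ and $\delta=\mathbf 1[c_1\ne a_i]$, it has $\beta-\delta-\mathbf 1[c_2\notin Y]$ colors available. This number depends on $Y$ also when $c_1\ne a_i$, so the choice made for row $i$ would leak into the other rows and into the states where $c_1$ is out. We cancel the leak with a companion $w^*$, joined to $z_2$ and to a set $T^*$ of size $h+1$ with the complementary trace $B\setminus Y$. It has $\beta-1-\mathbf 1[c_2\notin B\setminus Y]$ colors available. The products of the two counts are as follows.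
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
 & c_2\in Y & c_2\in B\setminus Y & c_2\text{ out}\\ \hline
\text{colors for }w,\ w^* & \beta-\delta,\ \beta-2 & \beta-1-\delta,\ \beta-1 & \beta-1-\delta,\ \beta-2\\ \hline
c_1\ne a_i\ (\delta=1) & (\beta-1)(\beta-2) & (\beta-2)(\beta-1) & (\beta-2)^2\\
c_1=a_i\ (\delta=0) & \beta(\beta-2) & (\beta-1)^2 & (\beta-1)(\beta-2)
\end{array}
\end{equation}
The first two entries of the row $\delta=1$ agree; this is why $T^*$ has size $h+1$. So the pair $w,w^*$ depends on $Y$ only when $c_1=a_i$ and $c_2=b_j\in B$, and then only through whether $b_j\in Y$. The choice multiplies the digit by the ratio $\beta(\beta-2)/(\beta-1)^2$. We need few such ratios whose subset products cover a positive proportion of $\mathbb F_p^*$.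

\begin{lemma}\label{lem:products}
Let $p\ge11$ be prime and $R=\{\beta(\beta-2)/(\beta-1)^2:\beta\in\mathbb F_p\setminus\{0,1,2\}\}\subseteq\mathbb F_p^*$. There are $\ell\le1+2\log_2p$ and $\rho_1,\dots,\rho_\ell\in R$ such that the products $\prod_k\rho_k^{\varepsilon_k}$, $\varepsilon\in\{0,1\}^\ell$, take at least $(p-3)/4$ distinct values.
\end{lemma}

\begin{proof}
With $\gamma=\beta-1$ the ratio equals $1-\gamma^{-2}$, where $\gamma$ runs over the $p-3$ elements of $\mathbb F_p\setminus\{-1,0,1\}$. Exactly $\gamma$ and $-\gamma$ give the same value, so $|R|=(p-3)/2$.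

We choose the $\rho_k$ greedily. Let $\Pi_0=\{1\}$, and suppose that $\Pi_k\subseteq\mathbb F_p^*$ is defined with $|\Pi_k|<|R|/2$. The sum $\sum_{\rho\in R}|\Pi_k\cap\rho\Pi_k|$ counts the pairs $(\pi,\pi')\in\Pi_k^2$ with $\pi/\pi'\in R$, so it is at most $|\Pi_k|^2$. Hence some $\rho_{k+1}\in R$ has $|\Pi_k\cap\rho_{k+1}\Pi_k|\le|\Pi_k|^2/|R|<|\Pi_k|/2$. Put $\Pi_{k+1}=\Pi_k\cup\rho_{k+1}\Pi_k$, so that $|\Pi_{k+1}|\ge\frac32|\Pi_k|$. By induction $\Pi_k$ is the set of subset products of $\rho_1,\dots,\rho_k$. The process continues beyond step $k$ only if $(3/2)^k\le|\Pi_k|<p$. So it stops at some $\ell\le1+\log_{3/2}p\le1+2\log_2p$, where we used $(3/2)^2>2$, and then $|\Pi_\ell|\ge|R|/2=(p-3)/4$.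
\end{proof}

\subsection{The construction}

\begin{proposition}\label{prop:core}
Let $p\ge11$ be prime, $\xi\in\mathbb Z_p\setminus\mathbb Z_{\ge0}$, $N\ge2$, and let $\ell$ be as in Lemma~\ref{lem:products}. Among graphs $G$ on
\[
n_0=N^2+2p+3N+2N\ell+1
\]
vertices, $P_G(\xi)$ takes at least $\bigl((p-3)/4\bigr)^{N^2}$ distinct values.
\end{proposition}

\begin{proof}
Fix $\rho_1,\dots,\rho_\ell$ as in Lemma~\ref{lem:products}, and a set $\mathcal E\subseteq\{0,1\}^\ell$ with $|\mathcal E|\ge(p-3)/4$ on which $\varepsilon\mapsto\prod_k\rho_k^{\varepsilon_k}$ is injective.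

\medskip\noindent\emph{Degrees.}
We need an integer $s\in[N,N+2p)$ with $\nu(\xi-s)=1$. Take $s_0\in[N,N+p)$ with $s_0\equiv\xi\pmod p$. If $\nu(\xi-s_0)=1$, let $s=s_0$. Otherwise $\nu(\xi-s_0)\ge2$, and $s=s_0+p$ works because $\nu(p)=1$. Put $\alpha=\xi-s$. For $1\le k\le\ell$, write $\rho_k$ as the ratio attached to some residue in $\mathbb F_p\setminus\{0,1,2\}$, and choose the integer $h_k\in[N+1,N+p]$ for which $\beta_k:=\xi-h_k$ has this residue. Then
\begin{equation}\label{eq:beta}
\beta_k\not\equiv0,1,2\qquad\text{and}\qquad\beta_k(\beta_k-2)\equiv\rho_k(\beta_k-1)^2\pmod p.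
\end{equation}

\noindent\emph{The graphs.}
Let $\varphi:\{0,\dots,N-1\}^2\to\mathcal E$ be any map. The graph $G_\varphi$ contains a clique $Q=A\sqcup B\sqcup F$ with $A=\{a_0,\dots,a_{N-1}\}$, $B=\{b_0,\dots,b_{N-1}\}$ and $|F|=N+2p$; put $m=|Q|=3N+2p$. It contains adjacent vertices $z_1,z_2$, with $z_1$ joined to all of $Q\setminus A$ and $z_2$ joined to all of $Q\setminus B$. Let $Y_{i,k}=\{b_j:\varphi(i,j)_k=1\}$. The remaining vertices form an independent set. Each is joined to one or both selectors and to a subset of $Q$ with prescribed trace on $A\cup B$ and prescribed size: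
\[
\begin{array}{llccc}
\text{vertex} & \text{range} & \text{selectors} & \text{trace on }A\cup B & \text{size}\\ \hline
u_\tau & 1\le\tau\le N(N-1) & z_1 & \{a_i:Ni\ge\tau\} & s\\
u'_\tau & 1\le\tau\le N-1 & z_2 & \{b_j:j\ge\tau\} & s\\
w_{i,k} & 0\le i<N,\ 1\le k\le\ell & z_1,z_2 & \{a_i\}\cup Y_{i,k} & h_k\\
w^*_{i,k} & 0\le i<N,\ 1\le k\le\ell & z_2 & B\setminus Y_{i,k} & h_k+1
\end{array}
\]
The subsets are completed to their sizes by arbitrary vertices of $F$. This is possible: the traces have at most $N-1$, $N-1$, $N+1$, $N$ elements, the sizes are at least $N$, $N$, $N+1$, $N+2$, and all sizes are at most $N+2p=|F|$. The number of vertices is $m+2+(N^2-1)+2N\ell=n_0$.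

\medskip\noindent\emph{The chromatic polynomial.}
Let $x$ be a large integer. Color $Q$ in one of $(x)_m$ ways and name the colors as in Section~\ref{sub:one}. The color $c_1$ of $z_1$ lies in $A$ or is out, the color $c_2$ of $z_2$ lies in $B$ or is out, and $c_1\ne c_2$. Given $c_1$ and $c_2$, the remaining vertices are colored independently.

If $c_1=a_i$, then $c_1$ lies in the neighborhood of $u_\tau$ in $Q$ exactly for the $Ni$ indices $\tau\le Ni$. So the $u_\tau$ contribute $(x-s)^{Ni}(x-s-1)^{N(N-1)-Ni}$. If $c_1$ is out, they contribute $(x-s-1)^{N(N-1)}$. If $c_2=b_j$, then $c_2$ lies in the neighborhood of $u'_\tau$ exactly for the $j$ indices $\tau\le j$, and the $u'_\tau$ contribute $(x-s)^j(x-s-1)^{N-1-j}$. If $c_2$ is out, they contribute $(x-s-1)^{N-1}$. The pair $w_{i,k},w^*_{i,k}$ contributes the entry of \eqref{eq:table} with $\beta=x-h_k$ and $Y=Y_{i,k}$. The count for $w_{i,k}$ in \eqref{eq:table} treats $c_1$ and $c_2$ as two different colors, which is guaranteed by the edge $z_1z_2$ when both are out.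

Consider first the states with an out color. They occur with multiplicity $x-m$ if one color is out, and $(x-m)(x-m-1)$ if both are. If $c_1$ is out, every pair falls in the row $\delta=1$ of \eqref{eq:table}. If $c_2$ is out, every pair falls in the last column. In both cases the contribution does not involve any $Y_{i,k}$, so the total over these states is a polynomial $Z_0(x)$ independent of $\varphi$. In the state $(a_i,b_j)$, the position vertices give $(x-s)^{Ni+j}(x-s-1)^{N^2-1-(Ni+j)}$. Each pair of index $(i',k)$ with $i'\ne i$ gives $(\beta-1)(\beta-2)$, and the pair of index $(i,k)$ gives $\beta(\beta-2)$ or $(\beta-1)^2$ according to whether $\varphi(i,j)_k$ is $1$ or $0$. Summing over all states and substituting $x=\xi$, we obtain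
\begin{equation}\label{eq:expansion}
P_{G_\varphi}(\xi)=(\xi)_m\Bigl[Z_0(\xi)+\kappa\sum_{i,j=0}^{N-1}\alpha^{Ni+j}(\alpha-1)^{N^2-1-(Ni+j)}\,c_{\varphi(i,j)}\Bigr],
\end{equation}
where $\kappa=\prod_k\bigl((\beta_k-1)(\beta_k-2)\bigr)^{N-1}$ and, for $\varepsilon\in\{0,1\}^\ell$,
\[
c_\varepsilon=\prod_{k:\,\varepsilon_k=1}\beta_k(\beta_k-2)\prod_{k:\,\varepsilon_k=0}(\beta_k-1)^2 .
\]

\noindent\emph{Distinct values.}
By \eqref{eq:beta}, $\kappa$ is a unit and $c_\varepsilon\equiv\prod_k(\beta_k-1)^2\cdot\prod_k\rho_k^{\varepsilon_k}\pmod p$, where the first product is a unit. So the elements $c_\varepsilon$, $\varepsilon\in\mathcal E$, are pairwise incongruent modulo $p$. The map $(i,j)\mapsto Ni+j$ is a bijection onto $\{0,\dots,N^2-1\}$. Lemma~\ref{lem:digits} with $L=N^2$ and $\mathcal D=\{c_\varepsilon:\varepsilon\in\mathcal E\}$ shows that the sum in \eqref{eq:expansion} takes different values for different $\varphi$. Finally $\kappa\ne0$, and $(\xi)_m\ne0$ because $\xi\notin\mathbb Z_{\ge0}$. Hence the $|\mathcal E|^{N^2}$ values $P_{G_\varphi}(\xi)$ are distinct.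
\end{proof}

The hypothesis $\xi\notin\mathbb Z_{\ge0}$ enters only in the last line. If $\xi$ is a nonnegative integer less than $m$, formula \eqref{eq:expansion} still holds, but $(\xi)_m=0$: a graph containing $K_m$ has no proper $\xi$-coloring, and all the values collapse to $0$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:finish}

It remains to divide the $n$ vertices between the $N^2$ positions and the $2p$ padding vertices. If $p$ is about $n/\lambda$, Proposition~\ref{prop:core} gives roughly $(n-2n/\lambda)(\log n-\log\lambda)$ for the logarithm of the number of values. The loss $2n\log n/\lambda+n\log\lambda$ is smallest for $\lambda$ of order $\log n$, and this is the source of the term $n\log\log n$.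

\begin{proof}[Proof of (a)]
Let first $q\notin\mathbb Z_{\ge0}$ be algebraic. For large $n$ put $y=n/\log n$, take $p\in(y/2,y]$ and $\xi$ from Lemma~\ref{lem:embed}, and let $N=\lfloor\sqrt{n-3y}\rfloor$. Then $p\ge11$, $N\ge2$ and $\ell=O(\log n)$. In Proposition~\ref{prop:core},
\[
n_0\le(n-3y)+2y+O(\sqrt n\log n)\le n
\]
for large $n$, because $\sqrt n\log n=o(y)$. By Lemma~\ref{lem:embed}, Proposition~\ref{prop:core} and \eqref{eq:mono}, which applies as $q\ne0$,
\[
|\mathsf S_n(q)|\ge|\mathsf S_{n_0}(q)|\ge\Bigl(\frac{p-3}4\Bigr)^{N^2}.
\]
We have $N^2\ge(\sqrt{n-3y}-1)^2\ge n-3y-2\sqrt n\ge n-4y$ for large $n$, and $(p-3)/4\ge p/8>y/16$. Since $4y\log n=4n$,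
\[
\log|\mathsf S_n(q)|\ge(n-4y)(\log n-\log\log n-\log16)\ge n\log n-n\log\log n-(4+\log16)\,n .
\]
Now let $q$ be transcendental. If $P_G(-1)\ne P_{G'}(-1)$ for two graphs $G,G'$, then $P_G-P_{G'}$ is a nonzero polynomial with integer coefficients, so it does not vanish at $q$. Hence $|\mathsf S_n(q)|\ge|\mathsf S_n(-1)|$, and the algebraic case $q=-1$ gives the bound.
\end{proof}

\begin{proof}[Proof of (b) and (c)]
The first claim of (b) is Proposition~\ref{prop:upper}. For rational $q\notin\mathbb Z_{\ge0}$ we have $D=1$, and together with (a) this gives $\log|\mathsf S_n(q)|\sim n\log n$. For $q=-1$ the lower bound is (a), the upper bound is $|\mathsf S_n(-1)|\le n!$ from Section~\ref{sec:intro}, and $\log n!=n\log n-n+O(\log n)$ by Stirling's formula.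

For (c), if $q\notin\mathbb Z_{\ge0}$, then (a) gives $\frac1n\log|\mathsf S_n(q)|\to\infty$. If $q\in\mathbb Z_{\ge0}$, then \eqref{eq:integer} gives $|\mathsf S_n(q)|\le(q+1)^n<(q+2)^n$ for all $n$, so the condition for superexponential growth fails with $C=q+2$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{MPZ}
Rafael Miyazaki, Cosmin Pohoata, and Michael Zheng, \emph{Chromatic Polynomial Evaluation Spectra}, arXiv:2512.19600 (2025).
\end{thebibliography}
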